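# Spaces of orders on free abelian groups and Cantor cubes

## Left orders and positive cones

**Definition 1 (left order).** Let $G$ be a group. A left order on $G$ is a strict total order $<$ on the elements of $G$ such that $a<b$ implies $ca<cb$ for all $a,b,c\in G$. The set of all left orders on $G$ is denoted $LO(G)$. A group with $LO(G)\neq\emptyset$ is called left-orderable.

If $G$ is abelian, a left order is also right invariant, so left orders and bi-orders coincide. We write abelian groups additively.

**Example 1.** On $\mathbb Z$ there are exactly two left orders. Indeed, either $0<1$, and then $n<n+1$ for all $n$, which is the usual order; or $1<0$, and then the order is reversed.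

On $\mathbb Z^2$ there are many. For irrational $t$, put $(x,y)<(x',y')$ when $x+ty<x'+ty'$; this is total because $x+ty=0$ with integers $x,y$ forces $x=y=0$. There is also the lexicographic order, in which $(x,y)>0$ when $x>0$, or $x=0$ and $y>0$.

**Definition 2 (positive cone).** A positive cone in a group $G$ is a set $P\subseteq G$ with $PP\subseteq P$ and $G=P\sqcup\{1\}\sqcup P^{-1}$ (disjoint union).

Left orders and positive cones are the same data. Given $<$, put $P=\{g:1<g\}$. If $1<g$ and $1<h$, then $1<g<gh$, so $PP\subseteq P$. Multiplying by $g^{-1}$ shows that $g<1$ iff $1<g^{-1}$, which gives the disjoint union. Conversely, given $P$, put $a<b$ iff $a^{-1}b\in P$. This is left invariant because $(ca)^{-1}(cb)=a^{-1}b$, transitive because $a^{-1}c=(a^{-1}b)(b^{-1}c)$, and irreflexive and total because of the disjoint union. From now on we identify an order with its cone and write $P\in LO(G)$. One consequence is used constantly: if $P\subseteq P'$ are both positive cones, then $P=P'$, since an element of $P'\setminus P$ would have its inverse in $P\subseteq P'$.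

**Example 2 (lexicographic orders).** Let $\mathbb Z^{\oplus\mathfrak m}=\bigoplus_{\mathfrak m}\mathbb Z$ be the free abelian group with basis $(e_i)_{i\in J}$, $|J|=\mathfrak m$, and let $\prec$ be any strict linear order on $J$. Declare $v>0$ iff the coefficient of $v$ at the $\prec$-largest element of its (finite) support is positive. For $v\ne0$ exactly one of $v,-v$ is positive. If $v,w>0$, let $k$ be the $\prec$-larger of their two top indices. No index above $k$ occurs in $v+w$, and the coefficient at $k$ is a positive number, or a sum of two, so $v+w>0$. Thus we have an order, and
$$e_i<e_j\iff i\prec j,$$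
because for $i\prec j$ the vector $e_j-e_i$ has top coefficient $1$. The same recipe works over $\mathbb Q$. So every linear order on the basis, of whatever order type, is realized by a group order.

## The topology on $LO(G)$

**Definition 3 (the space of left orders).** $LO(G)$ carries the topology, introduced by Sikora, with subbasis $U_{a,b}=\{<\,\in LO(G):a<b\}$, $a,b\in G$. Equivalently, it is a subspace of $\{0,1\}^{G\times G}$ with the product topology.

In terms of cones, $U_{a,b}=\{P:a^{-1}b\in P\}$. For $g\neq1$ put $U_g=\{P:g\in P\}$. These sets form a subbasis, and $U_g$ is clopen (closed and open), since its complement is $U_{g^{-1}}$. So $LO(G)$ is also a subspace of $\{0,1\}^{G}$. It is closed there: the conditions "$1\notin P$", "exactly one of $g,g^{-1}$ is in $P$" for each $g\ne1$, and "$g,h\in P$ implies $gh\in P$" for each $g,h$ each involve finitely many coordinates and so define clopen sets, and $LO(G)$ is their intersection. Hence $LO(G)$ is compact, Hausdorff and zero-dimensional (it has a basis of clopen sets). If $G$ is countable, it is metrizable, being a subspace of a countable power of $\{0,1\}$.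

**Example 3.** $LO(\mathbb Z)$ is a discrete space with two points. In $LO(\mathbb Z^2)$, let $P_t=\{(x,y):x+ty>0\}$ for irrational $t>0$. As $t\to0$, $P_t$ converges to the lexicographic cone: if $x>0$, then $x+ty>0$ for all small $t>0$; if $x=0$ and $y>0$, then $x+ty>0$ for all $t>0$. So every $U_g$ containing the lexicographic order contains $P_t$ for all small $t$.

## Cantor cubes, disjoint open sets, dyadic spaces

**Definition 4 (Cantor cube).** For a set $I$, the Cantor cube $\{0,1\}^I$ is the product of $|I|$ copies of the discrete space $\{0,1\}$. A cylinder is a nonempty set obtained by prescribing the values of finitely many coordinates; cylinders form a basis. Up to homeomorphism only $|I|$ matters, and we also write $\{0,1\}^{\mathfrak m}$.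

**Example 4.** $\{0,1\}^{\aleph_0}$ is the Cantor set. If $S\subseteq I$, the projection $\{0,1\}^I\to\{0,1\}^S$ has every fibre homeomorphic to the cube $\{0,1\}^{I\setminus S}$.

Three facts about cubes will be needed.

**(F1)** A clopen subset of $\{0,1\}^I$ is a finite union of cylinders, hence depends on finitely many coordinates. It is a union of cylinders because it is open, and finitely many suffice because it is compact.

**(F2)** If $|S|\le\aleph_1$, then $\{0,1\}^S$ has at most $\aleph_1$ clopen subsets. There are at most $\aleph_1$ cylinders, hence at most $\aleph_1$ finite unions of them.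

**(F3)** $\{0,1\}^I$ has no uncountable family of pairwise disjoint nonempty open sets. Given such a family, shrink each member to a cylinder; for some $k$, uncountably many of these prescribe exactly $k$ coordinates. Take $N$ of them, and let $F$ be the finite set of all coordinates they mention. They correspond to $N$ disjoint subsets of $\{0,1\}^F$ with $2^{|F|-k}$ points each, so $N\cdot2^{|F|-k}\le2^{|F|}$, that is, $N\le2^k$. But $N$ was arbitrary.

**Definition 5 (dyadic).** A Hausdorff space is dyadic if it is a continuous image of some Cantor cube.

**Example 5.** The interval $[0,1]$ is dyadic, via $(b_n)\mapsto\sum_{n\ge1} b_n2^{-n}$ from $\{0,1\}^{\{1,2,\dots\}}$. The one-point compactification of an uncountable discrete space is not dyadic: its isolated points form an uncountable family of disjoint open sets, and preimages under a continuous surjection from a cube would contradict (F3).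

## Is $LO(\mathbb Z^{\oplus\mathfrak m})$ a Cantor cube?

The following is known. For $1<\mathfrak m\le\aleph_0$, $LO(\mathbb Z^{\oplus\mathfrak m})$ is homeomorphic to the Cantor set. For every $\mathfrak m\ge\aleph_0$ there are topological embeddings
$$\{0,1\}^{\mathfrak m}\hookrightarrow LO(\mathbb Z^{\oplus\mathfrak m})\hookrightarrow\{0,1\}^{\mathfrak m},$$
and $LO(\mathbb Z^{\oplus\mathfrak m})$ is compact without isolated points. The question comes from Malgorzata A. Dabkowska, Mieczyslaw K. Dabkowski, Valentina S. Harizanov, Jozef H. Przytycki, Michael A. Veve, "Compactness of the space of left orders", arXiv:math/0606264 (2006):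

*Is $LO(\mathbb Z^{\oplus\mathfrak m})$ homeomorphic to $\{0,1\}^{\mathfrak m}$ for all cardinals $\mathfrak m>\aleph_0$?*

The two embeddings show that crude invariants will not decide this. The two spaces have the same cardinality by the Cantor–Bernstein theorem, and the same weight (least cardinality of a basis), since weight does not increase on passing to subspaces.

The answer is no, and it can be located exactly: among uncountable $\mathfrak m$, the homeomorphism holds if and only if $\mathfrak m=\aleph_1$. We work in ZFC with no additional hypotheses.

**Theorem A.** $LO(\mathbb Z^{\oplus\aleph_1})$ is homeomorphic to $\{0,1\}^{\aleph_1}$.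

**Theorem B.** If $\mathfrak m\ge\aleph_2$, then $LO(\mathbb Z^{\oplus\mathfrak m})$ is not a continuous image of any Cantor cube $\{0,1\}^\kappa$; that is, it is not dyadic. In particular it is not homeomorphic to $\{0,1\}^{\mathfrak m}$.

## Countable rank by hand

For $2\le\mathfrak m\le\aleph_0$ the space is nonempty, compact, metrizable and zero-dimensional. By Brouwer's theorem such a space is the Cantor set as soon as it has no isolated points. So let $P$ be an order and $U_{g_1}\cap\dots\cap U_{g_n}$ a basic neighborhood of it, with all $g_i\in P$. We look for an order different from $P$ in the same neighborhood.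

*Rank $\mathfrak m=\aleph_0$.* The $g_i$ use finitely many basis vectors, so some $e_\gamma$ is used by none of them. Let $W'$ be the span of the other basis vectors. Define $P^{+}$ and $P^{-}$ by making $e_\gamma$, respectively $-e_\gamma$, positive and larger than everything in $W'$, and keeping $P$ on $W'$: for $\varepsilon=\pm1$, $w+ce_\gamma>0$ iff $\varepsilon c>0$, or $c=0$ and $w\in P$. Both are orders, both contain all $g_i$, and they differ at $e_\gamma$. So at least one of them is not $P$.

*Rank $2\le\mathfrak m=d<\aleph_0$.* There may be no spare basis vector, but there are real functionals. Since all $g_i$ lie in $P$, no nontrivial nonnegative rational combination of them is $0$ (clear denominators). By Gordan's theorem there is a linear functional $\ell$ on $\mathbb R^d$ with $\ell(g_i)>0$ for all $i$. The set of such functionals is open and nonempty. Functionals with coordinates linearly independent over $\mathbb Q$ are dense, since the others lie in countably many hyperplanes. As $d\ge2$, choose two linearly independent functionals $\ell,\ell'$ of this kind in the open set. Each gives an order (positive means positive value) in the neighborhood. Some real $v$ has $\ell(v)>0>\ell'(v)$;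 these are open conditions, so some rational $v$, and after scaling some integral $v$, satisfies them. The two orders differ, so one of them is not $P$.

In uncountable rank Brouwer's theorem is not available, because the space is not metrizable. The plan is to add basis vectors countably many at a time and to study the restriction maps between successive stages.

## Divisible hulls and the extension criterion

It is convenient to divide by integers.

**Divisible hulls.** Let $A$ be a torsion-free abelian group. Every order on $A$ extends uniquely to $A\otimes\mathbb Q$: the extension must satisfy $v>0$ iff $nv>0$, for any $n\ge1$ with $nv\in A$. This does not depend on $n$: if $nv,mv\in A$, then $nv>0$ iff $mnv>0$ iff $mv>0$, because in an ordered abelian group $kx>0$ iff $x>0$ for $k\ge1$. It is an order: for sums use a common $n$; the disjoint union is inherited from $A$. So restriction $LO(A\otimes\mathbb Q)\to LO(A)$ is a continuous bijection of compact Hausdorff spaces, hence a homeomorphism. In particular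
$$LO(\mathbb Z^{\oplus\mathfrak m})\cong LO(\mathbb Q^{\oplus\mathfrak m}).\tag{1}$$

Let $V$ be a $\mathbb Q$-vector space. A positive cone $P\subseteq V$ is closed under multiplication by positive rationals: if $v\in P$ and $v/n\in -P\cup\{0\}$, then $v=n(v/n)\in -P\cup\{0\}$, a contradiction; multiplication by positive integers is iterated addition.

**Definition 6.** For $A\subseteq V$, $\mathrm{cone}^+(A)$ is the set of nonempty finite sums $\sum c_ia_i$ with $a_i\in A$ and $c_i\in\mathbb Q_{>0}$.

**Example 6.** In $\mathbb Q^2$, $\mathrm{cone}^+\{(1,1),(1,-1)\}=\{(x,y):|y|\le x,\ x>0\}$, which does not contain $0$. If $(-1,0)$ is added to the set, then $0=(1,1)+(1,-1)+2(-1,0)$ lies in the cone.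

**Extension criterion.** There is $P\in LO(V)$ with $A\subseteq P$ if and only if $0\notin\mathrm{cone}^+(A)$.

*Proof.* If $A\subseteq P$, then $\mathrm{cone}^+(A)\subseteq P\not\ni0$. Conversely, suppose $0\notin\mathrm{cone}^+(A)$. The sets containing $A$, closed under positive rational combinations, and not containing $0$ include $\mathrm{cone}^+(A)$, and unions of nonempty chains of such sets are such sets. By Zorn's lemma there is a maximal one, $P$. Let $v\neq0$ with $v\notin P$. By maximality $0\in\mathrm{cone}^+(P\cup\{v\})$. A sum equal to $0$ cannot involve $P$ alone, since $0\notin P$, nor $v$ alone, since $v\ne0$. So $0=p+cv$ with $p\in P$, $c>0$, and $-v=p/c\in P$. Hence $V=P\cup\{0\}\cup(-P)$. The union is disjoint, since $v,-v\in P$ would give $0\in P$. $\square$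

## Restriction maps are open

The next lemma says that finitely many sign conditions on $V$ impose only finitely many sign conditions on a subspace.

**Lemma 1.** Let $W\le V$ be $\mathbb Q$-vector spaces. The restriction map $r:LO(V)\to LO(W)$, $P\mapsto P\cap W$, is an open continuous surjection.

**Example 7.** Let $V=\mathbb Q^2$, $W=\mathbb Q\times0$. The conditions $(1,1)>0$ and $(1,-1)>0$ force $(2,0)>0$, and $r(U_{(1,1)}\cap U_{(1,-1)})=U_{(2,0)}$ is one point. The single condition $(1,1)>0$ forces nothing on $W$: no positive multiple of $(1,1)$ lies in $W$, and $r(U_{(1,1)})=LO(W)$. The proof makes both statements precise.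

*Proof.* The preimage of the subbasic set $U_g$, $g\in W\setminus\{0\}$, is the set $U_g$ in $LO(V)$, so $r$ is continuous. For openness it suffices to treat a nonempty basic set $U=U_{g_1}\cap\dots\cap U_{g_n}$, $n\ge0$. Put $C=\mathrm{cone}^+(g_1,\dots,g_n)$; then $0\notin C$.

**Step 1: decide when $P_W\in LO(W)$ lies in $r(U)$.** If $P\in LO(V)$ contains $P_W$, then $P\cap W$ is a positive cone of $W$ containing $P_W$, so $P\cap W=P_W$. Thus $P_W\in r(U)$ iff some $P\in LO(V)$ contains $P_W\cup\{g_1,\dots,g_n\}$, and by the extension criterion this holds iff $0\notin\mathrm{cone}^+(P_W\cup\{g_1,\dots,g_n\})$. Every element of this cone is of the form $p$, $c$ or $p+c$ with $p\in P_W$ and $c\in C$. The first two kinds are never $0$, and $p+c=0$ means $c=-p$. So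
$$P_W\in r(U)\iff C\cap W\cap(-P_W)=\emptyset.\tag{2}$$

**Step 2: show that $C\cap W$ is finitely generated.** Let
$$K=\Big\{c\in\mathbb Q^n_{\ge0}:\sum_i c_ig_i\in W\Big\},$$
the set of nonnegative vectors in a linear subspace of $\mathbb Q^n$. Consider the nonzero elements of $K$ whose support is minimal under inclusion.

First, every $c\in K$ is a nonnegative combination of such vectors. We use induction on the size of the support; $c=0$ is the empty combination. If $c\ne0$, choose a minimal-support vector $d\in K$ with $\operatorname{supp}d\subseteq\operatorname{supp}c$, and let $t=\min\{c_i/d_i:i\in\operatorname{supp}d\}>0$. Then $c-td\in K$ has smaller support than $c$, and induction applies to it.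

Second, up to scaling there are only finitely many minimal-support vectors. Suppose $d,d'$ have the same minimal support, and let $t$ be maximal with $d-td'\ge0$. Then $d-td'\in K$ has strictly smaller support, so by minimality it is $0$, and $d=td'$. There are at most $2^n$ supports.

Choose one minimal-support vector for each minimal support, say $c^{(1)},\dots,c^{(k)}$ (with $k=0$ if $K=\{0\}$), and put $h_j=\sum_ic^{(j)}_ig_i$. Since $c^{(j)}\neq0$ is nonnegative, $h_j\in C\cap W$, and $h_j\ne0$ because $0\notin C$. The elements of $C\cap W$ are exactly the sums $\sum c_ig_i$ with $c\in K\setminus\{0\}$, and such a $c$ is a nonnegative combination of the $c^{(j)}$ with some positive coefficient. Hence $C\cap W=\mathrm{cone}^+(h_1,\dots,h_k)$.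

**Step 3: conclude.** If all $h_j\in P_W$, then $C\cap W\subseteq P_W$ misses $-P_W$. If some $h_j\notin P_W$, then $h_j\in -P_W$, because $h_j\neq0$, and the intersection in (2) is nonempty. So (2) says $r(U)=U_{h_1}\cap\dots\cap U_{h_k}$, which is open. For $n=0$ we have $C=\emptyset$, $k=0$, and $r(LO(V))=LO(W)$. $\square$

## Open maps with perfect fibres are products

We now have open surjections and want to recognize projections.

**Lemma 2.** Let $p:X\to Y$ be an open continuous surjection of zero-dimensional compact metrizable spaces, all of whose fibres have no isolated points. Then there is a homeomorphism $h:X\to Y\times\{0,1\}^\omega$ with $\mathrm{pr}_Y\circ h=p$.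

When $Y$ is a point this is Brouwer's theorem. Its proof splits $X$ into clopen halves again and again, and here we do the same with halves that each still cover all of $Y$.

*Proof.* The image under $p$ of a clopen set is open, and compact, so it is clopen.

**Step 1: split a clopen set into two halves with the same image.** *Let $D\subseteq Y$ be clopen and $Z\subseteq p^{-1}(D)$ clopen with $p(Z)=D$. Then $Z=Z_0\sqcup Z_1$ with $Z_i$ clopen and $p(Z_i)=D$.* For $y\in D$ the set $Z\cap p^{-1}(y)$ is nonempty and open in a fibre without isolated points, so it has two distinct points. Choose a clopen $K_y\subseteq X$ containing exactly one of them. Then $D_y=p(Z\cap K_y)\cap p(Z\setminus K_y)$ is clopen, contained in $D$, and contains $y$. Finitely many $D_y$ cover $D$, and subtracting earlier ones from later ones gives a clopen partition $D=D_1\sqcup\dots\sqcup D_n$ with $D_i\subseteq D_{y_i}$. Write $K_i=K_{y_i}$ and put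
$$Z_0=\bigcup_iZ\cap K_i\cap p^{-1}(D_i),\qquad Z_1=Z\setminus Z_0=\bigcup_i(Z\setminus K_i)\cap p^{-1}(D_i).$$
Since $p(Z\cap K_i\cap p^{-1}(D_i))=p(Z\cap K_i)\cap D_i=D_i$, and likewise for $Z\setminus K_i$, both images are $D$.

**Step 2: make the splitting respect a given clopen set.** *Let $Z\subseteq X$ be clopen with $p(Z)=Y$, and let $C\subseteq X$ be clopen. Then $Z=Z_0\sqcup Z_1$ with $Z_i$ clopen, $p(Z_i)=Y$, and for all $y\in Y$ and $i$ the set $Z_i\cap p^{-1}(y)$ is contained in $C$ or disjoint from $C$.* Let $A=p(Z\cap C)$, $B=p(Z\setminus C)$, $D=A\cap B$. These are clopen and $A\cup B=Y$. Over $D$, take $Z\cap C$ as the part of $Z_0$ and $Z\setminus C$ as the part of $Z_1$; both parts map onto $D$. Over $Y\setminus D$, each set $Z\cap p^{-1}(y)$ already lies inside $C$ or outside $C$, and we split $Z\cap p^{-1}(Y\setminus D)$ by Step 1.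

**Step 3: build the coordinates.** A compact metrizable zero-dimensional space has a countable basis of clopen sets, and every clopen set is a finite union of basis members. So $X$ has only countably many clopen subsets; list them as $C_1,C_2,\dots$, with repetitions if necessary. Put $X_\emptyset=X$. For each $0$-$1$ sequence $s$ of length $k-1$, split $X_s=X_{s0}\sqcup X_{s1}$ by Step 2 with $C=C_k$. All $X_s$ are clopen with $p(X_s)=Y$, and for each $k$ the $X_s$ with $|s|=k$ partition $X$. Let $h(x)=(p(x),b(x))$, where $b(x)\in\{0,1\}^\omega$ is the unique branch with $x\in X_{b(x)|k}$ for all $k$.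

**Step 4: check that $h$ is a homeomorphism.** It is continuous because $p$ is continuous and the $X_s$ are clopen. It is onto: given $(y,b)$, the sets $X_{b|k}\cap p^{-1}(y)$ are nonempty, compact and decreasing, so they have a common point. It is injective: if $x\neq x'$ lie in the same fibre over $y$, some $C_k$ contains exactly one of them; if they lay in the same $X_s$ with $|s|=k$, then $X_s\cap p^{-1}(y)$ would be neither contained in $C_k$ nor disjoint from it, contrary to Step 2. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism, and $\mathrm{pr}_Y\circ h=p$ by construction. $\square$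

Metrizability entered at one place, in Step 3: a tree of height $\omega$ handles countably many clopen sets.

## Rank $\aleph_1$: countable steps suffice

*Proof of Theorem A.* By (1) we may work with $V=\mathbb Q^{\oplus\omega_1}$, with basis $(e_\gamma)_{\gamma<\omega_1}$. For $\alpha\le\omega_1$ let
$$V_\alpha=\mathrm{span}\{e_\gamma:\gamma<\omega\alpha\},\qquad X_\alpha=LO(V_\alpha).$$
So $V_0=0$, $X_0$ is a point, each step adds the $e_\gamma$ with $\omega\alpha\le\gamma<\omega\alpha+\omega$, and $V_{\omega_1}=V$ because $\omega\cdot\omega_1=\omega_1$.

**Step 1: each countable stage satisfies Lemma 2.** Let $\alpha<\omega_1$ and consider the restriction $X_{\alpha+1}\to X_\alpha$. The spaces are zero-dimensional, compact and metrizable because $V_{\alpha+1}$ is countable. The map is an open continuous surjection by Lemma 1. It remains to see that fibres have no isolated points, and here the countable-rank argument works inside the fibre. Let $P\in X_{\alpha+1}$ and let $g_1,\dots,g_n\in P$ define a basic neighborhood of $P$. Choose $\gamma\in[\omega\alpha,\omega\alpha+\omega)$ outside the supports of all $g_i$, and let $W'$ be the span of all basis vectors of $V_{\alpha+1}$ except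 $e_\gamma$. For $\varepsilon=\pm1$ let $P^\varepsilon$ be the order on $V_{\alpha+1}=W'\oplus\mathbb Qe_\gamma$ with
$$w+ce_\gamma>0\iff\varepsilon c>0,\ \text{ or } c=0\text{ and }w\in P.$$
Both $P^{+1}$ and $P^{-1}$ agree with $P$ on $W'\supseteq V_\alpha\cup\{g_1,\dots,g_n\}$, so they lie in the same fibre and the same neighborhood as $P$. They differ at $e_\gamma$, so at least one is different from $P$.

**Step 2: glue by transfinite recursion.** We construct homeomorphisms $h_\alpha:X_\alpha\to\{0,1\}^{\omega\alpha}$, $\alpha\le\omega_1$, such that for $\alpha<\beta$ restriction $X_\beta\to X_\alpha$ corresponds to projection $\{0,1\}^{\omega\beta}\to\{0,1\}^{\omega\alpha}$.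

For $\alpha=0$ both spaces are points.

Given $h_\alpha$ with $\alpha<\omega_1$, Step 1 and Lemma 2 give a homeomorphism $h:X_{\alpha+1}\to X_\alpha\times\{0,1\}^\omega$ over $X_\alpha$. Put $h_{\alpha+1}=(h_\alpha\times\mathrm{id})\circ h$, identifying $\{0,1\}^{\omega\alpha}\times\{0,1\}^\omega$ with $\{0,1\}^{\omega\alpha+\omega}=\{0,1\}^{\omega(\alpha+1)}$. Because $h$ is over $X_\alpha$, compatibility between $\alpha$ and $\alpha+1$ holds, and compatibility with smaller indices follows by composition.

For a limit $\lambda\le\omega_1$, let $h_\lambda(P)$ be the element of $\{0,1\}^{\omega\lambda}$ with $h_\lambda(P)|_{\omega\alpha}=h_\alpha(P\cap V_\alpha)$ for all $\alpha<\lambda$. The prescriptions agree by compatibility, and they define every coordinate since $\omega\lambda=\sup_{\alpha<\lambda}\omega\alpha$. Each coordinate of $h_\lambda$ is a coordinate of some $h_\alpha$ after restriction, so $h_\lambda$ is continuous. It is bijective: since $V_\lambda=\bigcup_{\alpha<\lambda}V_\alpha$, the orders on $V_\lambda$ correspond to compatible families of orders on the $V_\alpha$ (the union of such a family is a positive cone), and these correspond through the bijections $h_\alpha$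 to compatible families in the cubes $\{0,1\}^{\omega\alpha}$, that is, to elements of $\{0,1\}^{\omega\lambda}$. By compactness $h_\lambda$ is a homeomorphism.

Then $h_{\omega_1}:LO(V)\to\{0,1\}^{\omega_1}$ is the required homeomorphism. $\square$

## Uncountably many gaps in a fibre over rank $\aleph_1$

It is natural to continue the recursion past $\omega_1$ and prove the same for $\aleph_2$. Lemma 1 is still available. The next step would be the restriction $X_{\omega_1+1}\to X_{\omega_1}$, where $V_{\omega_1}$ has dimension $\aleph_1$ and $V_{\omega_1+1}$ has the additional basis vectors $e_{\omega_1},e_{\omega_1+1},\dots$. Lemma 2 does not apply, because the spaces are no longer metrizable. Its conclusion also fails, even with a larger cube as second factor: there is no homeomorphism $X_{\omega_1+1}\cong X_{\omega_1}\times\{0,1\}^\lambda$ over $X_{\omega_1}$, for any $\lambda$.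

To see this, let $P\in X_{\omega_1}$ be the lexicographic order of Example 2 for the usual order of $\omega_1$, so that $e_\sigma<e_\tau$ for $\sigma<\tau<\omega_1$. In the fibre over $P$ consider the open sets
$$\{P'\in X_{\omega_1+1}:P'\cap V_{\omega_1}=P,\ e_\sigma<e_{\omega_1}<e_{\sigma+1}\text{ in }P'\},\qquad\sigma<\omega_1 .$$
Each is nonempty: take the lexicographic order for a linear order of the index set that extends the usual order of $\omega_1$, places $\omega_1$ between $\sigma$ and $\sigma+1$, and places the other new indices at the top. They are pairwise disjoint: for $\sigma<\tau$ we have $e_{\sigma+1}\le e_\tau$ in $P$, so $e_{\omega_1}$ cannot lie in both gaps. So this fibre has $\aleph_1$ disjoint nonempty open sets. But the fibres of $X_{\omega_1}\times\{0,1\}^\lambda\to X_{\omega_1}$ are cubes, and (F3) forbids this.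

This is not yet a proof of Theorem B, because a homeomorphism with a cube, or a continuous surjection from one, need not respect any restriction map. Suppose $f:\{0,1\}^I\to LO(V)$ is a continuous surjection. The truth values of all the comparisons $e_\sigma<e_\tau$, $\sigma,\tau<\omega_1$, depend on a set $S\subseteq I$ of at most $\aleph_1$ coordinates. Fixing a point $y\in\{0,1\}^S$ fixes the order on these $e_\sigma$; say it is the increasing one. We would like one further basis vector $e_b$ that, with $y$ fixed, can still be moved into every gap $(e_\sigma,e_{\sigma+1})$. The remaining coordinates form the cube $\{0,1\}^{I\setminus S}$, and we would contradict (F3). The difficulty is that $f$ is arbitrary: the point $y$ may carry information about $e_b$ too, and may forbid some gaps to it.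

The way around this uses the number of candidates for $b$. Whether $y$ allows $e_b$ into gap $\sigma$ is expressed by "$y\in Q_{b,\sigma}$" for a certain clopen set $Q_{b,\sigma}\subseteq\{0,1\}^S$, and by (F2) there are only $\aleph_1$ such sets. If there are $\aleph_2$ candidates $b$, we can find $b_*$ such that, for every $\sigma$, a great many other $b$ have $Q_{b,\sigma}=Q_{b_*,\sigma}$. Choose a different such $b_\sigma$ for each $\sigma$, and take an order that puts each $b_\sigma$ into its own gap. One order can do this for all $\sigma$ at once, while no order can put $b_*$ in all gaps. The corresponding $y$ then lies in every $Q_{b_\sigma,\sigma}=Q_{b_*,\sigma}$, so it allows $b_*$ into every gap.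

## Pigeonhole on clopen sets: rank at least $\aleph_2$

The argument needs only that every linear order on an index set is realized, and it gives a more general statement.

**Theorem B′.** Let $G$ be a group, $(g_i)_{i\in J}$ a family in $G$ with $|J|\ge\aleph_2$, and $Y\subseteq LO(G)$ a subspace such that for every strict linear order $\prec$ on $J$ there is $<$ in $Y$ with $g_i<g_j\iff i\prec j$. Then $Y$ is not a continuous image of $\{0,1\}^I$ for any set $I$.

*Proof.* Suppose $f:\{0,1\}^I\to Y$ is a continuous surjection, and write $<_x$ for $f(x)$. After relabeling, assume $J\supseteq\omega_1$, and put $J'=J\setminus\omega_1$, so $|J'|\ge\aleph_2$. The hypothesis implies that the $g_i$ are distinct.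

**Step 1: confine the comparisons among the $g_\sigma$, $\sigma<\omega_1$, to few coordinates.** For $i\ne j$ in $J$ the set $\{x:g_i<_xg_j\}$ is the preimage of a clopen set, with complement $\{x:g_j<_xg_i\}$. So it is clopen, and by (F1) it depends on finitely many coordinates. There are $\aleph_1$ pairs $\sigma,\tau<\omega_1$; collecting their coordinates gives $S\subseteq I$ with $|S|\le\aleph_1$ such that for all $\sigma,\tau<\omega_1$ the truth of $g_\sigma<_xg_\tau$ depends only on $x|_S$. Let $\pi:\{0,1\}^I\to\{0,1\}^S$ be the projection.

**Step 2: record which points of $\{0,1\}^S$ allow $g_b$ into gap $\sigma$.** For $b\in J'$ and $\sigma<\omega_1$ put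
$$W_{b,\sigma}=\{x:g_\sigma<_xg_b<_xg_{\sigma+1}\},\qquad Q_{b,\sigma}=\pi(W_{b,\sigma}).\tag{3}$$
$W_{b,\sigma}$ is clopen, so by (F1) it is a finite union of cylinders. The projection of a cylinder is a cylinder, so $Q_{b,\sigma}$ is clopen in $\{0,1\}^S$.

**Step 3: find $b_*$ that is typical for every gap.** Fix $\sigma$. By (F2) the map $b\mapsto Q_{b,\sigma}$ partitions $J'$ into at most $\aleph_1$ classes. The classes of size at most $\aleph_1$ contain altogether at most $\aleph_1\cdot\aleph_1=\aleph_1$ elements. Exclude these elements for every $\sigma<\omega_1$; again at most $\aleph_1$ elements of $J'$ are excluded in total. Since $|J'|\ge\aleph_2$, some $b_*\in J'$ remains, and for every $\sigma<\omega_1$ the set $\{b\in J':Q_{b,\sigma}=Q_{b_*,\sigma}\}$ has at least $\aleph_2$ elements. By recursion on $\sigma<\omega_1$ choose pairwise distinct $b_\sigma\in J'$ with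
$$Q_{b_\sigma,\sigma}=Q_{b_*,\sigma};\tag{4}$$
at stage $\sigma$ only countably many elements have been used. It does no harm if $b_*$ is itself one of the $b_\sigma$.

**Step 4: choose an order that fills all gaps at once.** Let $\prec$ be a linear order on $J$ with $\sigma\prec\tau$ for $\sigma<\tau<\omega_1$ and $\sigma\prec b_\sigma\prec\sigma+1$ for all $\sigma<\omega_1$. It exists because the $b_\sigma$ are distinct: insert $b_\sigma$ immediately after $\sigma$ in the usual order of $\omega_1$, and put the remaining elements of $J$ at the end in any order. By hypothesis and surjectivity of $f$ there is $x\in\{0,1\}^I$ with $g_i<_xg_j\iff i\prec j$. Let $y=x|_S$.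

**Step 5: let $b_*$ move through all gaps over the fixed point $y$.** For each $\sigma$ we have $x\in W_{b_\sigma,\sigma}$, so by (3) and (4) $y=\pi(x)\in Q_{b_\sigma,\sigma}=Q_{b_*,\sigma}$. Hence
$$O_\sigma=\{z\in\{0,1\}^{I\setminus S}:(y,z)\in W_{b_*,\sigma}\}$$
is nonempty, and it is open because $W_{b_*,\sigma}$ is open. These sets are pairwise disjoint. Suppose $\sigma<\tau$ and $z\in O_\sigma\cap O_\tau$, and put $x'=(y,z)$. Since $x'|_S=x|_S$, the choice of $S$ in Step 1 shows that $<_{x'}$ agrees with $<_x$ on $\{g_\rho:\rho<\omega_1\}$. As $\sigma+1\le\tau$, this gives $g_{\sigma+1}\le_{x'}g_\tau$, so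
$$g_{b_*}<_{x'}g_{\sigma+1}\le_{x'}g_\tau<_{x'}g_{b_*},$$
which is impossible. So $(O_\sigma)_{\sigma<\omega_1}$ is an uncountable family of pairwise disjoint nonempty open sets in the cube $\{0,1\}^{I\setminus S}$, contradicting (F3). $\square$

*Proof of Theorem B.* Let $G=\mathbb Z^{\oplus\mathfrak m}$ with basis $(e_i)_{i\in J}$, $|J|=\mathfrak m\ge\aleph_2$, and $Y=LO(G)$. By Example 2, for every linear order $\prec$ on $J$ there is an order on $G$ with $e_i<e_j\iff i\prec j$. Theorem B′ applies. $\square$

If $|J|=\aleph_1$, Step 3 is what is lost: $J'$ then has at most $\aleph_1$ elements, and these may all have different sets $Q_{b,\sigma}$. By Theorem A no argument can repair it.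

## All torsion-free abelian groups, free groups, and topological groups

**Theorem C.** Let $A$ be a torsion-free abelian group of rank $\kappa=\dim_{\mathbb Q}(A\otimes\mathbb Q)$. The following are equivalent:

1. $LO(A)$ is homeomorphic to some Cantor cube $\{0,1\}^\lambda$;
2. $LO(A)$ is a continuous image of a Cantor cube;
3. $\kappa\le\aleph_1$.

In that case $\lambda=0,1$ for $\kappa=0,1$ respectively; $\lambda=\aleph_0$ for $2\le\kappa\le\aleph_0$; and $\lambda=\aleph_1$ for $\kappa=\aleph_1$.

*Proof.* Passing to divisible hulls, $LO(A)\cong LO(\mathbb Q^{\oplus\kappa})\cong LO(\mathbb Z^{\oplus\kappa})$. Clearly 1 implies 2, and 2 implies 3 by Theorem B. Assume 3. $LO(0)$ is a point and $LO(\mathbb Z)$ has two points, which are the cubes with $\lambda=0$ and $\lambda=1$. For $2\le\kappa\le\aleph_0$ the space is the Cantor set, as shown by hand above. For $\kappa=\aleph_1$ use Theorem A. The exponent $\lambda$ is determined by the space: finite cubes are distinguished by their cardinality, and for infinite $\lambda$ the cube $\{0,1\}^\lambda$ has weight $\lambda$. $\square$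

**Corollary D.** Let $q:G\to A$ be a surjective homomorphism with left-orderable kernel $K$, where $A$ is torsion-free abelian of rank $\ge\aleph_2$. Then $LO(G)$ is not a continuous image of any Cantor cube. In particular this holds for free groups of rank $\ge\aleph_2$.

*Proof.* We produce a family in $G$ to which Theorem B′ applies. Let $(a_i)_{i\in J}$ be a maximal $\mathbb Z$-independent family in $A$. It is a basis of $A\otimes\mathbb Q$, so $|J|\ge\aleph_2$. Choose $g_i\in q^{-1}(a_i)$. Given a linear order $\prec$ on $J$, the lexicographic construction of Example 2 gives an order on $A\otimes\mathbb Q$, hence by restriction on $A$, with $a_i<a_j\iff i\prec j$. Let $P_A$ be its positive cone on $A$ and let $P_K$ be the positive cone of a left order on $K$. Put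
$$P=q^{-1}(P_A)\cup P_K.$$

Then $PP\subseteq P$. If both factors are in $P_K$, so is the product. Otherwise $q$ of the product is a sum of one or two elements of $P_A$ and possibly $0$, so it lies in $P_A$. Moreover $G=P\sqcup\{1\}\sqcup P^{-1}$: an element outside $K$ has nonzero image, which lies in exactly one of $P_A$, $-P_A$, and an element of $K$ is sorted by $P_K$. So $g<h\iff g^{-1}h\in P$ is a left order on $G$. For $i\ne j$ the element $g_i^{-1}g_j$ has image $a_j-a_i\neq0$, so $g_i<g_j$ iff $a_j-a_i\in P_A$ iff $i\prec j$. Theorem B′ applies with $Y=LO(G)$.

For $G$ free of rank $\ge\aleph_2$ let $q$ be the abelianization. Its kernel is free, as a subgroup of a free group (Nielsen–Schreier theorem), hence left-orderable, since free groups are left-orderable. $\square$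

**Corollary E.** For $\mathfrak m\ge\aleph_2$, $LO(\mathbb Z^{\oplus\mathfrak m})$ is not homeomorphic to any topological group, nor to a retract of a Cantor cube.

*Proof.* The space is compact, and every compact topological group is dyadic (V. Kuz'minov, *Dokl. Akad. Nauk SSSR* 125 (1959)). A retract of a Cantor cube is the image of the cube under the retraction, so it is dyadic. Both possibilities contradict Theorem B. $\square$

**Remark (sharpness).** By Theorem A, $\aleph_2$ in Theorem B cannot be lowered. Openness of restriction maps does not break down at $\aleph_2$: by Lemma 1, all maps $LO(\mathbb Q^{\oplus J})\to LO(\mathbb Q^{\oplus J_0})$, $J_0\subseteq J$, are open surjections, whatever $|J|$ is. An order on $\mathbb Q^{\oplus J}$ is the same as a compatible family of orders on the $\mathbb Q^{\oplus J_0}$ with $J_0\subseteq J$ countable, since any two vectors lie in a common such subspace. So, using (1), for $\mathfrak m\ge\aleph_2$ the space $LO(\mathbb Z^{\oplus\mathfrak m})$ is the limit of an inverse system of compact metrizable spaces, indexed by the countable subsets of $J$, with open surjective bonding maps, and yet it is not dyadic.
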